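\title{Entire solutions of finite mass of the planar Keller--Segel system are stationary bubbles}

\begin{abstract}
We prove that every nontrivial entire solution of the parabolic--elliptic Keller--Segel system in the plane with bounded mass is stationary and equals $8\lambda^2(\lambda^2+|x-\xi|^2)^{-2}$ for some $\lambda>0$ and $\xi\in\mathbb R^2$. The result follows from a classification of ancient solutions of mass $8\pi$ whose mass concentrates at the parabolic scale as $t\to-\infty$. The free energy is nonincreasing and is minimal exactly on these profiles, so it suffices to show that it approaches its minimum along a sequence of times tending to $-\infty$. Such times are produced by a second functional, a localized $\int\sqrt u$, which grows at a rate given by a Gagliardo--Nirenberg deficit. Quantitative stability for this deficit, an almost optimal decay estimate for the mass far from the origin, and the almost conservation of a truncated second moment then control the free energy at these times.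
\end{abstract}

\section{Introduction}\label{sec:intro}

We consider the parabolic--elliptic Keller--Segel system in the plane,
\begin{equation}\label{KS}\tag{KS}
u_t=\Delta u-\operatorname{div}(u\nabla v),\qquad -\Delta v=u .
\end{equation}
The density $u\ge0$ diffuses and is transported by the field $\nabla v$, which it generates itself and which points toward the regions where mass is located. The second equation is understood as
\begin{equation}\label{eq:gradv}
\nabla v(x,t)=-\frac1{2\pi}\int_{\mathbb R^2}\frac{x-y}{|x-y|^2}\,u(y,t)\,dy .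
\end{equation}
An \emph{entire solution} is a pair $(u,v)$ with $u\ge0$ such that $u$ and $\nabla v$ are smooth in $\mathbb R^2\times\mathbb R$, the first equation of \eqref{KS} holds, and \eqref{eq:gradv} holds for all $(x,t)\in\mathbb R^2\times\mathbb R$. Only $\nabla v$ is prescribed, so the pairs $(u,v)$ and $(u,v+c(t))$ are regarded as the same solution. The solution is \emph{nontrivial} if $u\not\equiv0$, and it has \emph{finite mass} if
\begin{equation}\label{FM}\tag{FM}
\sup_{t\in\mathbb R}\int_{\mathbb R^2}u(x,t)\,dx<+\infty .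
\end{equation}

The system is invariant under translations and under the scaling $u^\lambda(x,t)=\lambda^2u(\lambda x,\lambda^2t)$, and in two dimensions this scaling preserves the mass. Magnifying a solution ($\lambda\to0$) stretches its time interval and keeps its mass bounded, so entire solutions with \eqref{FM} are natural candidates for limits of magnifications. Which masses can occur? For a solution of constant mass $M$, multiply the first equation by $|x|^2$, integrate by parts, insert \eqref{eq:gradv} and symmetrize in $x$ and $y$. Formally,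
\begin{equation}\label{eq:formalvirial}
\frac d{dt}\int|x|^2u\,dx=4M-\frac{M^2}{2\pi}=4M\Big(1-\frac M{8\pi}\Big).
\end{equation}
A nonnegative affine function on $\mathbb R$ is constant, which points to $M=8\pi$. At this mass there is an explicit family of stationary solutions, the \emph{bubbles}
\[
U_{\lambda,\xi}(x)=\frac{8\lambda^2}{(\lambda^2+|x-\xi|^2)^2},\qquad\lambda>0,\ \xi\in\mathbb R^2,\qquad U:=U_{1,0},
\]
see Lemma~\ref{lem:bubble}. The question answered here comes from Chen, Li and Wang \cite{CLW}: is every nontrivial entire solution of finite mass a bubble? The answer is yes.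

\begin{theorem}\label{thm:A}
Every nontrivial entire solution of \eqref{KS} satisfying \eqref{FM} has the form
\[
u(x,t)\equiv\frac{8\lambda^2}{(\lambda^2+|x-\xi|^2)^2},\qquad v(x,t)\equiv-2\log\big(\lambda^2+|x-\xi|^2\big)+C
\]
(with $v$ understood modulo additive functions of $t$) for some $\lambda>0$, $\xi\in\mathbb R^2$, $C\in\mathbb R$. Conversely, these pairs are such solutions.
\end{theorem}

We take as given one known fact about the behavior at large scales: for every nontrivial entire solution with \eqref{FM} and every $t\in\mathbb R$, the measures $u^\lambda(x,t)\,dx$ converge weakly to $8\pi\delta_0$ as $\lambda\to+\infty$, that is,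
\begin{equation}\label{BD}\tag{BD}
\lim_{\lambda\to+\infty}\int\phi(x)\,u^\lambda(x,t)\,dx=8\pi\,\phi(0)\qquad\text{for all }\phi\in C_c(\mathbb R^2),\ t\in\mathbb R .
\end{equation}
Seen from far away, then, the solution is a point of mass $8\pi$ at rest. This says nothing about the shape of the core or about its size: all bubbles have the same blow-down limit, and \eqref{BD} alone does not exclude a core whose width drifts to $0$ or grows like $o(\sqrt{|t|})$ as $t\to-\infty$. The content of Theorem~\ref{thm:A} is that neither happens. The proof looks only backward in time. For a solution $u$ let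
\[
n(r,t)=\int_{|x|\ge r}u(x,t)\,dx
\]
be the mass outside the ball of radius $r$.

\begin{theorem}\label{thm:B}
Let $u\ge0$ and $\nabla v$ be smooth on $\mathbb R^2\times(-\infty,0]$ and solve \eqref{KS} there, with $\nabla v$ given by \eqref{eq:gradv}. Assume
\begin{itemize}
\item[(H1)] $\int u(x,t)\,dx=8\pi$ for all $t\le0$;
\item[(H2)] for every $\delta>0$, $n(\delta\sqrt{|t|},t)\to0$ as $t\to-\infty$.
\end{itemize}
Then $u(x,t)\equiv U_{\lambda,\xi}(x)$ on $\mathbb R^2\times(-\infty,0]$ for some $\lambda>0$, $\xi\in\mathbb R^2$.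
\end{theorem}

Section~\ref{sec:reduction} derives Theorem~\ref{thm:A} from Theorem~\ref{thm:B}. Section~\ref{sec:idea} introduces the two monotone functionals on which the proof rests, carries out the argument in a model case, and explains what the remaining sections have to supply.

\section{Bubbles and the reduction to ancient solutions}\label{sec:reduction}

We write $\Delta v$ for $\operatorname{div}\nabla v$. The kernel $-x/(2\pi|x|^2)$ has distributional divergence $-\delta_0$; if $u(\cdot,t)$ is integrable and locally bounded, testing \eqref{eq:gradv} with a compactly supported function and using Fubini's theorem gives $-\Delta v=u$, pointwise when $\nabla v$ is smooth.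

\begin{lemma}\label{lem:bubble}
Let $u=U_{\lambda,\xi}$ and let $\nabla v$ be given by \eqref{eq:gradv}. Then
\[
\int_{B_\rho(\xi)}u=\frac{8\pi\rho^2}{\lambda^2+\rho^2},\qquad\nabla v=\nabla\big(-2\log(\lambda^2+|x-\xi|^2)\big),\qquad\Delta u-\operatorname{div}(u\nabla v)=0 .
\]
\end{lemma}

\begin{proof}
With $s=|x-\xi|^2$ the mass of $B_\rho(\xi)$ is $8\pi\lambda^2\int_0^{\rho^2}(\lambda^2+s)^{-2}ds=8\pi\rho^2/(\lambda^2+\rho^2)$. The field \eqref{eq:gradv} commutes with rotations and reflections about $\xi$, so it is parallel to $x-\xi$ with a coefficient depending only on $\rho=|x-\xi|$. The divergence theorem on $B_\rho(\xi)$ determines the coefficient: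
\[
\nabla v=-\frac1{2\pi\rho}\cdot\frac{8\pi\rho^2}{\lambda^2+\rho^2}\cdot\frac{x-\xi}\rho=-\frac{4(x-\xi)}{\lambda^2+|x-\xi|^2}.
\]
Hence $\nabla\log u=\nabla v$, and $\Delta u-\operatorname{div}(u\nabla v)=\operatorname{div}\big(u(\nabla\log u-\nabla v)\big)=0$.
\end{proof}

Three quantities of the bubble $U_{\lambda,0}$ set the standard for the estimates below. The same substitution $s=|x|^2$ gives
\begin{equation}\label{eq:bubblevalues}
\begin{gathered}
\int_{|x|\ge R}U_{\lambda,0}=\frac{8\pi\lambda^2}{\lambda^2+R^2},\qquad\int_{B_R}\sqrt{U_{\lambda,0}}=\sqrt8\,\pi\lambda\log\Big(1+\frac{R^2}{\lambda^2}\Big),\\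
\int_{B_R}|x|^2U_{\lambda,0}=8\pi\lambda^2\Big[\log\Big(1+\frac{R^2}{\lambda^2}\Big)-\frac{R^2}{\lambda^2+R^2}\Big].
\end{gathered}
\end{equation}
The second moment and $\int\sqrt u$ both diverge logarithmically on the very solutions we want to characterize, so both will have to be truncated.

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
The converse statement is Lemma~\ref{lem:bubble}. Let $u$ be a nontrivial entire solution with \eqref{FM} and let $s\in\mathbb R$. The shifted solution $\tilde u=u(\cdot,\cdot+s)$ is again nontrivial, entire and of finite mass, so \eqref{BD} applies to it.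

Take $t=0$ in \eqref{BD} and $\phi\in C_c$ with $\phi=1$ near $0$. Then $\int\phi\,\tilde u^\lambda(x,0)\,dx=\int\phi(x/\lambda)u(x,s)\,dx\to\int u(x,s)\,dx$ by dominated convergence, and the limit is $8\pi$. As $s$ is arbitrary, the mass equals $8\pi$ at all times, which gives (H1) for $\tilde u$.

Take $t=-1$ in \eqref{BD} and $\phi\in C_c(B_\delta)$ with $0\le\phi\le1$, $\phi(0)=1$. The exterior mass $\tilde n$ of $\tilde u$ satisfies
\[
\tilde n(\delta\lambda,-\lambda^2)=\int_{|x|\ge\delta}\tilde u^\lambda(x,-1)\,dx\le8\pi-\int\phi\,\tilde u^\lambda(x,-1)\,dx\to0\qquad(\lambda\to\infty),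
\]
which is (H2) with $\lambda=\sqrt{|t|}$. By Theorem~\ref{thm:B}, $u$ is one fixed bubble on $\mathbb R^2\times(-\infty,s]$. Since $s$ is arbitrary, $u$ is this bubble for all times, and Lemma~\ref{lem:bubble} gives $v$.
\end{proof}

\subsection*{Conventions and first facts}
From now on $u$ is as in Theorem~\ref{thm:B}. The letters $C,c$ denote positive constants that may depend on the solution but not on the running parameters ($R,k,Q,t,\dots$); \emph{absolute} constants depend on nothing. We fix a radial, radially nonincreasing $\varphi\in C_c^\infty(\mathbb R^2)$ with $0\le\varphi\le1$, $\varphi=1$ on $B_1$ and $\operatorname{supp}\varphi\subset B_2$. Since $-\Delta v=u$,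
\begin{equation}\label{eq:nondiv}
u_t=\Delta u-\nabla v\cdot\nabla u+u^2 .
\end{equation}
In particular $u_t\ge\Delta u-\nabla v\cdot\nabla u$ with locally bounded coefficients. If $u(x_0,t_0)=0$ at some point, the strong maximum principle gives $u=0$ on $\mathbb R^2\times(-\infty,t_0]$, against (H1). So $u>0$ everywhere, and $\log u$, $\sqrt u$, $u^{1/4}$ are smooth. Splitting \eqref{eq:gradv} at $|x-y|=\rho$ and using $\int_{B_\rho}|y|^{-1}dy=2\pi\rho$ and (H1), we get the drift bound
\begin{equation}\label{eq:drift}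
|\nabla v(x,t)|\le\frac1{2\pi}\int\frac{u(y,t)}{|x-y|}\,dy\le\rho\sup_{B_\rho(x)}u(\cdot,t)+\frac4\rho\qquad(\rho>0).
\end{equation}

\section{Two monotone functionals and a model case}\label{sec:idea}

\subsection{The free energy}
For $f\ge0$ with $f\log f$ and $f\log(1+|x|^2)$ in $L^1(\mathbb R^2)$, the free energy is
\[
F(f)=\int f\log f\,dx+\frac1{4\pi}\iint\log|x-y|\,f(x)f(y)\,dx\,dy .
\]
We call the two terms \emph{entropy} and \emph{interaction}. The logarithmic Hardy--Littlewood--Sobolev inequality \cite{CL,Beckner} states that for such $f$ with $\int f=8\pi$,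
\begin{equation}\label{eq:HLS}
F(f)\ge F_{\min}:=F(U),\qquad\text{with equality if and only if }f=U_{\lambda,\xi}\text{ for some }\lambda>0,\ \xi\in\mathbb R^2 .
\end{equation}
At mass $8\pi$, $F$ is invariant under $f\mapsto\ell^2f(\xi+\ell\,\cdot)$: the entropy changes by $8\pi\log\ell^2$ and the interaction by $-\frac{(8\pi)^2}{4\pi}\log\ell$, and these cancel. The next statement is proved in Section~\ref{sec:reg}.

\begin{proposition}\label{prop:F}
For every $t\le0$ the functions $u\log u$ and $u\log(1+|x|^2)$ are integrable in $x$, and $t\mapsto F(u(t))$ is nonincreasing on $(-\infty,0]$.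
\end{proposition}

\begin{lemma}\label{lem:closing}
If $\limsup_kF(u(t_k))\le F_{\min}$ for some sequence $t_k\to-\infty$, then $u$ is a stationary bubble.
\end{lemma}

\begin{proof}
Fix $t\le0$. By Proposition~\ref{prop:F}, $F(u(t))\le F(u(t_k))$ as soon as $t_k\le t$, hence $F(u(t))\le F_{\min}$. By \eqref{eq:HLS}, $u(\cdot,t)=U_{\lambda(t),\xi(t)}$. By Lemma~\ref{lem:bubble} the right side of the first equation of \eqref{KS} vanishes at every time. So $u_t=0$, and $\lambda$, $\xi$ are constant.
\end{proof}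

The difficulty is that $F$ is monotone in the wrong direction for producing the times $t_k$: it grows as we go back in time, and nothing bounds it from above. We need a second functional that is \emph{nondecreasing} in time and bounded below. Its total increase over the past is then bounded by its value at time $0$, and its rate of increase must be small at many very negative times.

\subsection{The functional $\int\sqrt u$}
Diffusion spreads mass and increases $\int\sqrt u$; aggregation decreases it. To compare the two effects put $w=u^{1/4}$. Dividing \eqref{eq:nondiv} by $2\sqrt u$ and using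
\[
\Delta\sqrt u=\frac{\Delta u}{2\sqrt u}-\frac{|\nabla u|^2}{4u^{3/2}},\qquad|\nabla w|^2=\frac{|\nabla u|^2}{16u^{3/2}},\qquad\operatorname{div}(\sqrt u\,\nabla v)=\frac{\nabla u\cdot\nabla v}{2\sqrt u}-u^{3/2},
\]
we obtain
\begin{equation}\label{eq:sqrt}
\partial_t\sqrt u=\Delta\sqrt u-\operatorname{div}(\sqrt u\,\nabla v)+4|\nabla w|^2-\tfrac12w^6 .
\end{equation}
Formally, $\frac d{dt}\int\sqrt u=\frac12\big(8\int|\nabla w|^2-\int w^6\big)$. This leads to the following quantities. Call $z:\mathbb R^2\to[0,\infty)$ \emph{admissible} if it is Lipschitz, compactly supported, not identically zero, and $\int z^4\le8\pi$. Put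
\[
E(z)=\int|\nabla z|^2,\qquad\mathcal D(z)=8E(z)-\int z^6,\qquad\ell(z)=\frac{\sqrt2\,\pi}{E(z)} .
\]
For the profile $z=U_{\lambda,\xi}^{1/4}=8^{1/4}\lambda^{1/2}(\lambda^2+|x-\xi|^2)^{-1/2}$, which is not compactly supported but has finite integrals,
\[
E=\sqrt8\,\pi\lambda\int_0^\infty\frac{s\,ds}{(\lambda^2+s)^3}=\frac{\sqrt2\,\pi}\lambda,\qquad\int z^6=8^{3/2}\pi\lambda^3\int_0^\infty\frac{ds}{(\lambda^2+s)^3}=\frac{8\sqrt2\,\pi}\lambda .
\]
So on a bubble $\mathcal D=0$ and $\ell=\lambda$. In general $\ell(z)$ is the width of the bubble with the same Dirichlet integral, and $\ell\mathcal D$ is invariant under the scaling $z\mapsto s^{1/2}z(s\,\cdot)$, which multiplies $E$ and $\mathcal D$ by $s$. The next proposition, proved in Section~\ref{sec:stab}, says that $\mathcal D$ is the deficit in a Gagliardo--Nirenberg inequality, and that a small deficit forces closeness to a bubble of width $\ell$, with a quantitative tail.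

\begin{proposition}\label{prop:stab}
There are absolute constants $\delta_0,C>0$ and, for every admissible $z$, a point $\xi(z)\in\mathbb R^2$ with the following properties.
\begin{itemize}
\item[(a)] $\mathcal D(z)>0$ for every admissible $z$.
\item[(b)] If $z_k$ are admissible and $\ell_k\mathcal D_k\to0$, where $\ell_k=\ell(z_k)$, $\mathcal D_k=\mathcal D(z_k)$, $\xi_k=\xi(z_k)$, then $\ell_k^3z_k^6(\xi_k+\ell_k\,\cdot)\to U^{3/2}$ in $L^1(\mathbb R^2)$, and $\int_{B_{\ell_k}(\xi_k)}z_k^4\to4\pi$.
\item[(c)] If $\ell\mathcal D\le\delta_0$, then for all $\rho>0$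
\[
\int_{\rho\le|x-\xi|<2\rho}z^4\,dx\le C\Big[\Big(\frac\ell\rho\Big)^2+(\ell\mathcal D)^{4/3}\Big(\frac\rho\ell\Big)^{2/3}\Big].
\]
\end{itemize}
\end{proposition}

The first term in (c) is the tail of a bubble, compare \eqref{eq:bubblevalues}. The mass bound in the definition of admissibility cannot be dropped: for $z=\kappa U^{1/4}$ with $\kappa>1$ one has $8E-\int z^6=8\sqrt2\,\pi(\kappa^2-\kappa^6)<0$, and the sign persists after multiplication by $\varphi(\cdot/R)$ with $R$ large.

We now localize \eqref{eq:sqrt}. For $Q\ge2$ let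
\[
\eta_Q=\varphi\big(\cdot/(2Q)\big),\qquad z_Q(\cdot,t)=u(\cdot,t)^{1/4}\eta_Q,\qquad\mathcal A_Q=\{2Q\le|x|\le4Q\}.
\]
Then $z_Q^4=u$ on $B_{2Q}$, $z_Q^4\le u$ everywhere, and $z_Q(\cdot,t)$ is admissible by (H1). We write $\mathcal D_Q(t)=\mathcal D(z_Q(\cdot,t))$; it is continuous in $t$.

\begin{lemma}\label{lem:sqrt}
One has $\frac d{dt}\int\sqrt u\,\eta_Q^2=\frac12\mathcal D_Q+e_Q$, and if $u(\cdot,t)\le KQ^{-2}$ on $\{|x|\ge Q\}$, then
\[
|e_Q(t)|\le C(1+K)\,Q^{-2}\int_{\mathcal A_Q}\sqrt{u(x,t)}\,dx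
\]
with an absolute constant $C$. Moreover,
\begin{equation}\label{eq:budget0}
\frac12\int_{-Q^2}^0\mathcal D_Q\,dt\le\int\sqrt{u(x,0)}\,\eta_Q^2\,dx+Q^2\sup_{-Q^2\le t\le0}|e_Q(t)| .
\end{equation}
\end{lemma}

\begin{proof}
Write $\eta=\eta_Q$, $z=w\eta$. Since $2w\eta\nabla w\cdot\nabla\eta=\frac12\nabla(w^2)\cdot\nabla(\eta^2)$ and $w^2=\sqrt u$,
\[
E(z)=\int\eta^2|\nabla w|^2-\frac12\int\sqrt u\,\Delta\eta^2+\int\sqrt u\,|\nabla\eta|^2 .
\]
Multiply \eqref{eq:sqrt} by $\eta^2$, integrate by parts, and eliminate $\int\eta^2|\nabla w|^2$. This gives the identity with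
\[
e_Q=3\int\sqrt u\,\Delta\eta^2-4\int\sqrt u\,|\nabla\eta|^2+\int\sqrt u\,\nabla v\cdot\nabla\eta^2-\frac12\int u^{3/2}(\eta^2-\eta^6).
\]
All four integrands vanish outside $\mathcal A_Q$, where $\eta$ is locally equal to $0$ or $1$. On $\mathcal A_Q$ we have $|\Delta\eta^2|+|\nabla\eta|^2\le CQ^{-2}$, $|\nabla\eta^2|\le CQ^{-1}$, $u^{3/2}\le KQ^{-2}\sqrt u$, and $|\nabla v|\le(K+4)Q^{-1}$ by \eqref{eq:drift} with $\rho=Q$, because $B_Q(x)\subset\{|y|\ge Q\}$. For \eqref{eq:budget0} integrate over $[-Q^2,0]$ and discard $\int\sqrt u\,\eta^2\ge0$ at $t=-Q^2$.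
\end{proof}

\subsection{The model case}\label{sub:model}
Suppose that $u$ is dominated by a multiple of a fixed bubble:
\begin{equation}\label{eq:model}
u(x,t)\le C_0(1+|x|^2)^{-2}\qquad(x\in\mathbb R^2,\ t\le0).
\end{equation}
We show that Propositions~\ref{prop:F} and~\ref{prop:stab} then give the theorem at once.

\emph{Good times.} By \eqref{eq:model}, $\int_{\mathcal A_Q}\sqrt u\le C$, so $|e_Q|\le CQ^{-2}$, and $\int\sqrt{u(x,0)}\,\eta_Q^2\le C\log Q$. By \eqref{eq:budget0}, $\int_{-Q^2}^0\mathcal D_Q\,dt\le C\log Q$. The integrand is positive and the interval is long, so there is $t_Q\in[-Q^2,-\frac12Q^2]$ with $\mathcal D_Q(t_Q)\le CQ^{-2}\log Q\to0$. Let $E,\mathcal D,\ell,\xi$ refer to $z_Q(\cdot,t_Q)$.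

\emph{Width and center.} Choose $R_0$ with $n(R_0,t)\le\pi C_0/(1+R_0^2)\le\pi$ for all $t$. H\"older's inequality on $B_{R_0}$, which carries mass at least $7\pi$, gives $\int_{B_{R_0}}u^{3/2}\ge c$, and \eqref{eq:model} gives $\int u^{3/2}\le C$. Since $8E=\mathcal D+\int z_Q^6$, we get $c\le\ell\le C$, and $\ell\mathcal D\to0$. By Proposition~\ref{prop:stab}(b) the ball $B_\ell(\xi)$ carries mass greater than $\pi$ for large $Q$, so it meets $B_{R_0}$, and $|\xi|\le C$.

\emph{Free energy.} Let $\hat u(y)=\ell^2u(\xi+\ell y,t_Q)$, so that $F(\hat u)=F(u(t_Q))$. By Proposition~\ref{prop:stab}(b), $\hat u\to U$ a.e.\ along a subsequence, and the bounds on $\ell$ and $\xi$ turn \eqref{eq:model} into $\hat u\le C(1+|y|^2)^{-2}$. Since $|s\log s|\le Cs^{9/10}$ for bounded $s\ge0$, dominated convergence applies to both terms of $F$, and $F(\hat u)\to F_{\min}$. Lemma~\ref{lem:closing} concludes.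

\subsection{What is needed in general}
Without the domination, convergence of $\hat u$ to $U$ does not imply convergence of the free energy.

\begin{example}\label{ex:disc}
Let $f=(1-\theta)U+\theta\,U(\cdot-Re_1)$ with $0<\theta<1$, $|e_1|=1$. Bounding $\log f$ from below by the logarithm of each summand gives $\int f\log f\ge\int U\log U-8\pi\log2$. The interaction equals a bounded term plus $\frac{2\theta(1-\theta)}{4\pi}J(R)$, where $J(R)=\iint\log|x-y+Re_1|\,U(x)U(y)$. The negative part of the logarithm contributes at most $8\pi\cdot8\int_{B_1}|\log|x||\,dx$ to $|J(R)|$, and Fatou's lemma applied to the positive part gives $\liminf_{R\to\infty}J(R)/\log R\ge(8\pi)^2$. Hence $F(f)\ge(32\pi-o(1))\,\theta(1-\theta)\log R-C$ as $R\to\infty$, uniformly in $\theta$. If $\theta\to0$ and $\theta\log R\to\infty$, then $f\to U$ in $L^1$ and in $L^{3/2}$, while $F(f)\to\infty$.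
\end{example}

A small mass $\theta$ at distance $R$ from the core thus costs $\theta\log R$, where $R$ is measured in units of the width $\ell$ of the core. The proof must therefore replace \eqref{eq:model} by three things. First, a power decay of the exterior mass, $n(R,t)\le CR^{-2+\varepsilon}$ for $|t|\le R^2$, obtained in Section~\ref{sec:tail} from truncated versions of \eqref{eq:formalvirial}; together with an $\varepsilon$-regularity lemma (Section~\ref{sec:reg}) it bounds $e_Q$ and proves Proposition~\ref{prop:F}. Second, the quantitative tail (c) at intermediate distances. Third, a lower bound $\ell\ge Q^{-C\varepsilon}$, so that $\log(1/\ell)$ is beaten by the power decay; it comes from the almost conservation of the truncated second moment (Section~\ref{sec:good}). Hypothesis (H1) enters through the cancellation in the virial identity, the admissibility of $z_Q$, the drift bound \eqref{eq:drift}, positivity, and \eqref{eq:HLS}. Hypothesis (H2) is used only in Lemma~\ref{lem:conc}.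

\section{Stability of the Gagliardo--Nirenberg deficit}\label{sec:stab}

We prove Proposition~\ref{prop:stab} by reducing it to the Sobolev inequality in $\mathbb R^4$. Let $\dot H^1(\mathbb R^4)$ be the completion of $C_c^\infty(\mathbb R^4)$ in the norm $\|\nabla f\|_2$, and let
\[
\Phi_{b,X_0}(X)=\frac b{1+b^2|X-X_0|^2},\qquad\mathcal M=\{\alpha\Phi_{b,X_0}:\alpha\in\mathbb R,\ b>0,\ X_0\in\mathbb R^4\},\qquad\Phi=\Phi_{1,0}.
\]
The sharp Sobolev inequality states that $\|\nabla f\|_2^2\ge S\|f\|_4^2$ on $\dot H^1(\mathbb R^4)$, with equality exactly on $\mathcal M$. With $s=|X|^2$ and $|\mathbb S^3|=2\pi^2$,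
\[
\|\Phi\|_4^4=\pi^2\int_0^\infty\frac{s\,ds}{(1+s)^4}=\frac{\pi^2}6,\qquad\|\nabla\Phi\|_2^2=4\pi^2\int_0^\infty\frac{s^2\,ds}{(1+s)^4}=\frac{4\pi^2}3,
\]
so $S(\pi^2/6)^{1/2}=4\pi^2/3$, that is, $S=4\pi\sqrt6/3$. Also $\|\Phi_{b,X_0}\|_4=\|\Phi\|_4$. The Bianchi--Egnell inequality \cite{BE} states that, with an absolute constant $\alpha_0>0$,
\begin{equation}\label{eq:BE}
\|\nabla f\|_2^2-S\|f\|_4^2\ge\alpha_0\inf_{g\in\mathcal M}\|\nabla(f-g)\|_2^2\qquad(f\in\dot H^1(\mathbb R^4)).
\end{equation}

\subsection*{The lift}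
Write $X=(x,y)$ with $x,y\in\mathbb R^2$. The link with the plane is that $\Phi=(\zeta(x)^{-2}+|y|^2)^{-1}$ for $\zeta=(1+|x|^2)^{-1/2}=(U/8)^{1/4}$. We apply the same formula to a general admissible $z$, after normalizing its width: let $\hat z(x)=8^{-1/4}\ell^{1/2}z(\ell x)$. A change of variables and $\ell E=\sqrt2\,\pi$ give
\begin{equation}\label{eq:zhat}
\int|\nabla\hat z|^2=\frac{\ell E}{\sqrt8}=\frac\pi2,\qquad\int\hat z^4=\frac18\int z^4\le\pi,\qquad\int\hat z^6=\frac{\ell(8E-\mathcal D)}{8^{3/2}}=\frac\pi2-\frac{\ell\mathcal D}{8^{3/2}} .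
\end{equation}
Define
\[
f(x,y)=\frac{\hat z(x)^2}{1+\hat z(x)^2|y|^2},\quad\text{so that}\quad\nabla_xf=\frac{2\hat z\nabla\hat z}{(1+\hat z^2|y|^2)^2},\quad\nabla_yf=\frac{-2\hat z^4y}{(1+\hat z^2|y|^2)^2}\quad\text{a.e.}
\]
The function $f$ is locally Lipschitz, equals $(\hat z^{-2}+|y|^2)^{-1}$ where $\hat z>0$, and vanishes with its gradient where $\hat z=0$. From $\int_{\mathbb R^2}(a+|y|^2)^{-4}dy=\frac\pi{3a^3}$ and $\int_{\mathbb R^2}|y|^2(a+|y|^2)^{-4}dy=\frac\pi{6a^2}$ with $a=\hat z^{-2}$,
\begin{equation}\label{eq:fiber}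
\int f^4\,dy=\frac\pi3\hat z^6,\qquad\int|\nabla_xf|^2dy=\frac{4\pi}3|\nabla\hat z|^2,\qquad\int|\nabla_yf|^2dy=\frac{2\pi}3\hat z^4 .
\end{equation}
Integrating in $x$ and using \eqref{eq:zhat},
\begin{equation}\label{eq:liftnorms}
\|f\|_4^4=\frac{\pi^2}6-\vartheta,\quad\vartheta:=\frac\pi3\,8^{-3/2}\ell\mathcal D,\qquad\|\nabla f\|_2^2\le\frac{4\pi}3\cdot\frac\pi2+\frac{2\pi}3\cdot\pi=\frac{4\pi^2}3 .
\end{equation}
The mass bound is used in the last inequality. The function $f$ lies in $\dot H^1(\mathbb R^4)$: for cutoffs $\chi_R=\chi(\cdot/R)$ on $\mathbb R^4$ the norm $\|\nabla\chi_R\|_4$ does not depend on $R$, so $\|f\nabla\chi_R\|_2\le C\|f\|_{L^4(|X|\ge R)}\to0$, and $\chi_Rf$ can be mollified.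

\begin{proof}[Proof of Proposition~\ref{prop:stab}]
(a) By the Sobolev inequality and \eqref{eq:liftnorms}, $S\|f\|_4^2\le4\pi^2/3=S(\pi^2/6)^{1/2}$, so $\vartheta\ge0$. If $\vartheta=0$, equality holds in the Sobolev inequality and $f\in\mathcal M$. This is impossible, since $f\not\equiv0$ vanishes for $x$ outside a compact set, while the nonzero elements of $\mathcal M$ vanish nowhere.

\emph{Choice of $\xi$.} Since $\sqrt a-\sqrt{a-\vartheta}\le\vartheta/\sqrt a$ for $0\le\vartheta\le a$, \eqref{eq:liftnorms} gives $\|\nabla f\|_2^2-S\|f\|_4^2\le C_1\ell\mathcal D$ with $C_1$ absolute. As $\ell\mathcal D>0$, \eqref{eq:BE} provides $g=\alpha\Phi_{b,X_0}\in\mathcal M$, $X_0=(x_0,y_0)$, with $\|\nabla(f-g)\|_2^2\le2C_1\alpha_0^{-1}\ell\mathcal D$; no attainment of the infimum is needed. By the Sobolev inequality,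
\begin{equation}\label{eq:close}
\|f-g\|_{L^4(\mathbb R^4)}\le C_2(\ell\mathcal D)^{1/2}
\end{equation}
with $C_2$ absolute. Fix such a $g$ for each admissible $z$ and set $\xi(z)=\ell x_0$.

(b) Let $\ell_k\mathcal D_k\to0$. We first identify the parameters: $\alpha_k\to1$, $b_k\to1$, $y_{0,k}\to0$. By \eqref{eq:liftnorms} and \eqref{eq:close}, $|\alpha_k|\,\|\Phi\|_4=\|g_k\|_4\to\|\Phi\|_4$. If $\alpha_k<0$ then $|f_k-g_k|\ge|g_k|$ because $f_k\ge0$, which contradicts \eqref{eq:close} for large $k$. So $\alpha_k\to1$. For $b_k$ and $y_{0,k}$ we use the rigid dependence of $1/f_k$ on $y$. Let $\tilde f_k(X)=b_k^{-1}f_k(X_{0,k}+X/b_k)$. This scaling preserves the $L^4$ norm and maps $g_k$ to $\alpha_k\Phi$, so $\tilde f_k\to\Phi$ in $L^4$. Given any subsequence, pass to a further one along which the convergence holds a.e., and by Fubini's theorem fix $x$ such that $\tilde f_k(x,y)\to\Phi(x,y)>0$ for all $y$ in a set $Y\subset\mathbb R^2$ of full measure. For large $k$, $\hat z_k(x_{0,k}+x/b_k)>0$ and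
\[
\tilde f_k(x,y)^{-1}=\big[b_k\,\hat z_k(x_{0,k}+x/b_k)^{-2}+b_k|y_{0,k}|^2\big]+2y_{0,k}\cdot y+b_k^{-1}|y|^2\longrightarrow1+|x|^2+|y|^2\quad(y\in Y).
\]
The vectors $(1,y_1,y_2,|y|^2)$, $y\in Y$, span $\mathbb R^4$, since a nonzero polynomial does not vanish on a set of full measure. Evaluating at four points of $Y$ whose vectors form a basis, we see that the coefficients converge: $y_{0,k}\to0$ and $b_k^{-1}\to1$. The subsequence was arbitrary, so this holds along the full sequence.

Consequently $\alpha_k\Phi_{b_k,(0,y_{0,k})}\to\Phi$ in $L^4$ by dominated convergence, and by \eqref{eq:close} $f_k(x_{0,k}+x,y)\to\Phi(x,y)$ in $L^4(\mathbb R^4)$. By H\"older's inequality the fourth powers converge in $L^1(\mathbb R^4)$. Integrating in $y$ and using \eqref{eq:fiber}, $\hat z_k^6(x_{0,k}+\cdot)\to(1+|\cdot|^2)^{-3}$ in $L^1(\mathbb R^2)$. Multiplying by $8^{3/2}$ gives the first claim, since $8^{3/2}\hat z_k^6(x_{0,k}+x)=\ell_k^3z_k^6(\xi_k+\ell_kx)$. From $|s^{2/3}-\sigma^{2/3}|\le|s-\sigma|^{2/3}$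 and H\"older's inequality on $B_1$ we get $\ell_k^2z_k^4(\xi_k+\ell_k\,\cdot)\to U$ in $L^1(B_1)$, and $\int_{B_1}U=4\pi$ by Lemma~\ref{lem:bubble}.

(c) There is an absolute $\delta_0>0$ such that $\ell\mathcal D\le\delta_0$ implies $|\alpha|\le2$ and $b\ge\frac12$; otherwise a sequence of counterexamples would contradict the identification of the parameters in (b). Then $|g|\le|\alpha|b^{-1}|X-X_0|^{-2}\le4|X-X_0|^{-2}$, so $\int g^4dy\le C|x-x_0|^{-6}$. On the annulus $\mathcal R=\{r\le|x-x_0|<2r\}$, \eqref{eq:fiber}, $f^4\le8g^4+8|f-g|^4$ and \eqref{eq:close} give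
\[
\frac\pi3\int_{\mathcal R}\hat z^6\le C\int_r^{2r}s^{-5}ds+8C_2^4(\ell\mathcal D)^2\le C\big(r^{-4}+(\ell\mathcal D)^2\big).
\]
By H\"older's inequality, $\int_{\mathcal R}\hat z^4\le(\int_{\mathcal R}\hat z^6)^{2/3}|\mathcal R|^{1/3}\le C\big(r^{-2}+(\ell\mathcal D)^{4/3}r^{2/3}\big)$. For $r=\rho/\ell$ we have $\int_{\rho\le|x-\xi|<2\rho}z^4=8\int_{\mathcal R}\hat z^4$.
\end{proof}

\section{Virial identities and decay of the tail}\label{sec:tail}

\subsection{The virial identity and truncated moments}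
For $\psi\in C^2(\mathbb R^2)$ constant outside a compact set let
\[
B_\psi(x,y)=\frac{(\nabla\psi(x)-\nabla\psi(y))\cdot(x-y)}{|x-y|^2},\qquad\Gamma_\psi(x,y)=\Delta\psi(x)+\Delta\psi(y)-4B_\psi(x,y).
\]
By the mean value theorem $|B_\psi|\le\sup|D^2\psi|$, hence $|\Gamma_\psi|\le C\sup|D^2\psi|$.

\begin{lemma}\label{lem:virial}
For such $\psi$ and $t\le0$,
\begin{equation}\label{eq:virial}
\frac d{dt}\int\psi u=\int u\Delta\psi-\frac1{4\pi}\iint B_\psi\,u(x)u(y)\,dx\,dy=\frac1{16\pi}\iint\Gamma_\psi\,u(x)u(y)\,dx\,dy .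
\end{equation}
\end{lemma}

\begin{proof}
Mass is conserved, so we may subtract a constant and assume that $\psi$ has compact support. Integration by parts gives $\frac d{dt}\int\psi u=\int u\Delta\psi+\int u\nabla\psi\cdot\nabla v$. Insert \eqref{eq:gradv}. The double integral converges absolutely, since $\nabla\psi$ has compact support and $\int|x-y|^{-1}u(y)\,dy$ is locally bounded by \eqref{eq:drift}. Averaging it with the integral obtained by exchanging $x$ and $y$ gives the first form. For the second, (H1) gives $\int u\Delta\psi=\frac1{16\pi}\iint[\Delta\psi(x)+\Delta\psi(y)]u(x)u(y)$.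
\end{proof}

Hypothesis (H2) gives no information for bounded $t$. The virial identity limits the speed at which mass can cross a sphere of radius comparable to $\lambda$, and so extends the concentration to whole parabolic time intervals.

\begin{lemma}\label{lem:conc}
For all $\delta>0$ and $A\ge1$, $\ \sup_{-A\lambda^2\le t\le0}n(\delta\lambda,t)\to0$ as $\lambda\to\infty$.
\end{lemma}

\begin{proof}
Let $\beta\in(0,1)$. For $t\in[-A\lambda^2,-\beta\lambda^2]$ we have $\delta\lambda\ge\delta A^{-1/2}\sqrt{|t|}$ and $|t|\ge\beta\lambda^2$, so $n(\delta\lambda,t)\le n(\delta A^{-1/2}\sqrt{|t|},t)\to0$ uniformly by (H2). For $t\in[-\beta\lambda^2,0]$ take $\psi=\varphi(2x/(\delta\lambda))$, which equals $1$ on $B_{\delta\lambda/2}$ and vanishes outside $B_{\delta\lambda}$. By \eqref{eq:virial}, $|\frac d{dt}\int\psi u|\le C(\delta\lambda)^{-2}$, so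
\[
n(\delta\lambda,t)\le8\pi-\int\psi u(t)\le n(\delta\lambda/2,-\beta\lambda^2)+C\beta\delta^{-2}.
\]
The first term tends to $0$ by (H2). Let $\lambda\to\infty$ and then $\beta\to0$.
\end{proof}

Define the truncated moments
\[
M_R(t)=\int|x|^2\varphi(x/R)\,u\,dx,\qquad p_R(t)=\int x\,\varphi(x/R)\,u\,dx .
\]
For $\psi=|x|^2\varphi(x/R)$ the Hessian is bounded uniformly in $R$, and for $|x|,|y|<R$ we have $\Gamma_\psi=4+4-4\cdot2=0$; this is the cancellation in \eqref{eq:formalvirial} at $M=8\pi$. For $\psi=x_i\varphi(x/R)$ the Hessian is $O(R^{-1})$ and vanishes on $B_R$, so again $\Gamma_\psi=0$ for $|x|,|y|<R$. The pairs with $|x|\ge R$ or $|y|\ge R$ have measure at most $16\pi\,n(R,t)$ with respect to $u(x)u(y)\,dx\,dy$, so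
\begin{equation}\label{eq:moments}
|M_R'(t)|\le C\,n(R,t),\qquad|p_R'(t)|\le CR^{-1}n(R,t).
\end{equation}
The quantity to be estimated is
\[
N(R)=\sup\{n(r,t):r\ge R,\ -r^2\le t\le0\}.
\]
It is nonincreasing, $0<N\le8\pi$ by positivity, and $N(R)\to0$ by Lemma~\ref{lem:conc}. Writing $|x|^2=\int_0^{|x|}2r\,dr$ gives $M_R(0)\le\int_0^{2R}2r\,n(r,0)\,dr$, so \eqref{eq:moments} yields, for $R\ge1$,
\begin{equation}\label{eq:Mbound}
\sup_{-R^2\le t\le0}M_R(t)\le8\pi+\int_1^{2R}2rN(r)\,dr+CR^2N(R).
\end{equation}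
Conversely, since $|x|^2\varphi(x/R)\ge r^2$ on $\{r\le|x|<R\}$,
\begin{equation}\label{eq:cheb}
n(r,t)\le r^{-2}M_R(t)+n(R,t)\qquad(0<r\le R).
\end{equation}

\subsection{Power decay}

\begin{proposition}\label{prop:tail}
For every $a\in(0,2)$, $\ \sup_{R\ge1}R^aN(R)<\infty$.
\end{proposition}

By \eqref{eq:bubblevalues} no exponent $a>2$ is possible. The mechanism is visible for radial solutions. There $8\pi-n(r,t)$ is the mass of $B_r$, so $u=-n_r/(2\pi r)$, $v_r=-(8\pi-n)/(2\pi r)$, and $n_t=-2\pi r(u_r-uv_r)$ becomes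
\[
n_t=n_{rr}+\frac3r\,n_r-\frac{n\,n_r}{2\pi r}.
\]
Where $n$ is small the last term is negligible, and the stationary solutions of the linear equation are spanned by $r^{-2}$ and $1$. Suppose the decay $R^{-a}$ fails. Rescaling at a radius where $R^aN(R)$ is nearly a record and normalizing by the exterior mass, we obtain a nonzero ancient solution of the linear problem bounded by $C\max\{r^{-a},1\}$. The mode $r^{-2}$ is too singular at the origin because $a<2$. The constant mode is mass that sits at infinity in the rescaled picture. It leaves a core of mass $8\pi-n$, whose second moment grows by \eqref{eq:formalvirial} at rate about $4n$, over arbitrarily long times; this contradicts the bound on the second moment at time $0$. The proof carries this out for measures, without symmetry.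

\begin{proof}
Suppose that $G(R)=R^aN(R)$ is unbounded on $[1,\infty)$.

\emph{Step 1: selection and rescaling.} For integers $k\ge1$ choose $\rho_k\in[1,k]$ with $G(\rho_k)\ge\frac12\sup_{[1,k]}G$. Then $G(\rho_k)\to\infty$, and $\rho_k\to\infty$ because $N\le8\pi$. Choose $R_k\ge\rho_k$ and $t_k\in[-R_k^2,0]$ with $N_k:=n(R_k,t_k)\ge\frac12N(\rho_k)$. If $1\le R\le\rho_k$ then $N(R)\le2N(\rho_k)(\rho_k/R)^a\le4N_k(R_k/R)^a$, and if $R\ge\rho_k$ then $N(R)\le N(\rho_k)\le2N_k$. Thus
\begin{equation}\label{eq:select}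
N(R)\le4N_k\max\{(R_k/R)^a,1\}\quad(R\ge1),\qquad R_k^2N_k\ge R_k^aN_k\ge\tfrac12G(\rho_k)\to\infty .
\end{equation}
The function $u_k(x,t)=R_k^2u(R_kx,R_k^2t)$ solves \eqref{KS} with mass $8\pi$. Put
\[
n_k(r,t)=n(R_kr,R_k^2t),\qquad\mu_k^t=N_k^{-1}u_k(x,t)\,dx,\qquad s_k=t_k/R_k^2\in[-1,0],
\]
so that $\mu_k^t(|x|\ge r)=n_k(r,t)/N_k$ and $\mu_k^{s_k}(|x|\ge1)=1$. Apply \eqref{eq:Mbound} with $R=AR_k$, $A\ge1$. By \eqref{eq:select},
\[
\int_1^{2AR_k}2rN(r)\,dr\le8N_k\Big[\int_0^{R_k}R_k^ar^{1-a}dr+\int_{R_k}^{2AR_k}r\,dr\Big]\le8N_kR_k^2\Big[\frac1{2-a}+2A^2\Big];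
\]
this is where $a<2$ is used. Now $M_{AR_k}(R_k^2t)=N_kR_k^2\int|x|^2\varphi(x/A)\,d\mu_k^t$, and $N_kR_k^2\ge8\pi$ for $k\ge k_0$. Dividing by $N_kR_k^2$ and using \eqref{eq:select} and \eqref{eq:cheb}, we find for $k\ge k_0$, $A\ge1$, $t\in[-A^2,0]$ and $0<r\le A$
\begin{equation}\label{eq:mubounds}
\int|x|^2\varphi(x/A)\,d\mu_k^t\le C_aA^2,\qquad\mu_k^t(|x|\ge A)\le4,\qquad\mu_k^t(|x|\ge r)\le C_aA^2r^{-2}+4 .
\end{equation}
By Lemma~\ref{lem:conc}, for each $\sigma>0$, $n_k(\sigma,t)\to0$ locally uniformly in $t\le0$.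

\emph{Step 2: the approximate linear equation.} Away from the origin, $u_k$ feels the field $-4x/|x|^2$ of the mass $8\pi$ concentrated near $0$. The corresponding operator on test functions is
\[
L\psi=\Delta\psi-4|x|^{-2}\,x\cdot\nabla\psi .
\]
Let $\psi\in C^\infty(\mathbb R^2)$ vanish on $B_\rho$ and be constant near $\infty$, with value $\psi(\infty)$. Let $0<\sigma<\rho/2$ and use the first form of \eqref{eq:virial} for $u_k$. If $|x|,|y|<\rho$ then $B_\psi=0$. If $|x|\ge\rho$ and $|y|<\sigma$, then $\nabla\psi(y)=0$, and the map $y\mapsto(x-y)/|x-y|^2$ has Lipschitz constant at most $4\rho^{-2}$ on $B_\sigma$, so $B_\psi=|x|^{-2}x\cdot\nabla\psi(x)+O(\sigma)$. These pairs and their mirror images contribute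
\[
-\frac2{4\pi}\big(8\pi-n_k(\sigma,t)\big)\int\frac{x\cdot\nabla\psi}{|x|^2}\,u_k+O\big(\sigma\,n_k(\rho,t)\big).
\]
In the remaining pairs one point has modulus at least $\rho$ and the other at least $\sigma$, so they contribute $O(n_k(\sigma,t)n_k(\rho,t))$. Dividing by $N_k$,
\begin{equation}\label{eq:approx}
\frac d{dt}\int\psi\,d\mu_k^t=\int L\psi\,d\mu_k^t+O\big((\sigma+n_k(\sigma,t))\,\mu_k^t(|x|\ge\rho)\big),
\end{equation}
with a constant depending only on $\psi$ and $\rho$. By \eqref{eq:mubounds}, on compact time intervals the error has $\limsup_k$ at most $C\sigma$, with $\sigma$ arbitrary. If $\psi=\psi(x,t)$ is smooth, with $x$-support in a fixed compact subset of $\mathbb R^2\setminus\{0\}$ for $t$ in a compact interval, then \eqref{eq:approx} holds with $\int\partial_t\psi\,d\mu_k^t$ added on the right.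

\emph{Step 3: compactness.} The measures $\mu_k^t$ have mass $8\pi/N_k\to\infty$ near the origin and may lose mass to infinity. So we work on the locally compact space $\mathcal X=(\mathbb R^2\cup\{\infty\})\setminus\{0\}$; $C_c(\mathcal X)$ consists of the continuous functions on $\mathbb R^2\cup\{\infty\}$ vanishing near $0$. For each $j\ge1$ let $\mathcal F_j$ be a countable uniformly dense subset of the set of smooth functions that vanish on $B_{1/j}$ and are constant near $\infty$. A function in $C_c(\mathcal X)$ vanishing on $B_{2/j}$ is a uniform limit of elements of $\mathcal F_j$ (make it constant near $\infty$, then mollify). For $\psi\in\bigcup_j\mathcal F_j$, \eqref{eq:mubounds} and \eqref{eq:approx} show that the functions $t\mapsto\int\psi\,d\mu_k^t$ are bounded and equi-Lipschitz on compact intervals. By the Arzel\`a--Ascoli theorem and a diagonal argument they converge, along a subsequence, locally uniformly in $t\le0$. Since $\mu_k^t(|x|\ge1/j)$ is bounded on compact time intervals,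 the convergence extends to all $\psi\in C_c(\mathcal X)$. The limits are positive linear functionals, so the Riesz representation theorem gives Radon measures $\bar\mu^t$ on $\mathcal X$ with $\int\psi\,d\mu_k^t\to\int\psi\,d\bar\mu^t$ locally uniformly in $t\le0$. Let $\mu^t$ be the restriction of $\bar\mu^t$ to $\mathbb R^2\setminus\{0\}$ and $m(t)=\bar\mu^t(\{\infty\})$. For $\psi$ as in \eqref{eq:approx}, $L\psi$ has compact support in $\mathbb R^2\setminus\{0\}$, and integrating \eqref{eq:approx} in time and passing to the limit gives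
\begin{equation}\label{eq:limit}
\Big[\int\psi\,d\mu^t+\psi(\infty)\,m(t)\Big]_{s_1}^{s_2}=\int_{s_1}^{s_2}\!\!\int L\psi\,d\mu^t\,dt .
\end{equation}
For time-dependent $\psi$ as in Step 2, the integrals $\int(\partial_t\psi+L\psi)\,d\mu_k^t$ converge for each $t$ and are bounded, so
\begin{equation}\label{eq:limitt}
\Big[\int\psi\,d\mu^t\Big]_{s_1}^{s_2}=\int_{s_1}^{s_2}\!\!\int(\partial_t\psi+L\psi)\,d\mu^t\,dt .
\end{equation}
Testing \eqref{eq:mubounds} with functions in $C_c(\mathbb R^2\setminus\{0\})$ that increase to $|x|^2\varphi(x/A)$, respectively to the indicator function of $\{|x|>A\}$, gives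
\begin{equation}\label{eq:limitbounds}
\int_{|x|\le A}|x|^2d\mu^t\le C_aA^2,\qquad\mu^t(|x|>A)\le4\qquad(A\ge1,\ -A^2\le t\le0).
\end{equation}

\emph{Step 4: $\mu^t=0$.} We look for a positive solution of the adjoint equation $\partial_t\psi+L\psi=0$ that vanishes at the origin to high order, so that the origin creates no boundary term. On radial functions $L\Psi=\Psi''-3\Psi'/r$, which annihilates $r^4$, and expanding the derivatives gives $L(r^4h)=r^4(h''+5h'/r)$. The operator $h''+5h'/r$ is the radial Laplacian in dimension $6$, so the Gaussian $h=\tau^{-3}e^{-r^2/4\tau}$ satisfies $h_\tau=h''+5h'/r$. Hence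
\[
\psi(x,t)=|x|^4\tau^{-3}e^{-|x|^2/4\tau},\qquad\tau=1-t\ge1,
\]
satisfies $\partial_t\psi+L\psi=0$. Fix $A\ge1$ and $-A^2\le s_1<s_2\le0$, and apply \eqref{eq:limitt} to $\psi\chi$ with $\chi=(1-\varphi(x/\sigma))\varphi(x/\Lambda)$, $\sigma<\frac12$, $\Lambda>A$. Then $(\partial_t+L)(\psi\chi)=\psi L\chi+2\nabla\psi\cdot\nabla\chi$ is supported in two annuli. On $\sigma\le|x|\le2\sigma$ we have $\psi\le|x|^4$, $|\nabla\psi|\le C|x|^3$, $|L\chi|\le C\sigma^{-2}$, $|\nabla\chi|\le C\sigma^{-1}$, so it is at most $C|x|^2$ in modulus. By \eqref{eq:limitbounds}, $|x|^2\mu^t$ is a finite measure on $\{0<|x|\le1\}$ with mass at most $C_aA^2$; the mass it gives to the annulus tends to $0$ as $\sigma\to0$ for each $t$, and dominated convergence in $t$ shows that this contribution tends to $0$. On $\Lambda\le|x|\le2\Lambda$ it is $O(e^{-c\Lambda^2})$ with $c=c(A)>0$, on a set of $\mu^t$-measure at most $4$. The function $\psi(\cdot,t)$ is $\mu^t$-integrable by \eqref{eq:limitbounds}. Letting $\sigma\to0$ and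 $\Lambda\to\infty$ shows that $\int\psi(\cdot,t)\,d\mu^t$ has a value $I_0$ independent of $t\le0$. At $t=-A^2$, with $\tau=1+A^2$ and $\sup_x\psi=\tau^{-1}\sup_{s\ge0}s^2e^{-s/4}$,
\[
I_0\le\tau^{-3}A^2\int_{|x|\le A}|x|^2d\mu^t+4\sup_x\psi\le C_aA^4\tau^{-3}+C\tau^{-1}\to0\qquad(A\to\infty).
\]
So $I_0=0$, and since $\psi>0$ on $\mathbb R^2\setminus\{0\}$, $\mu^t=0$ for all $t\le0$.

\emph{Step 5: mass at infinity is impossible.} By \eqref{eq:limit} with $\psi(\infty)=1$, $m(t)\equiv m$ is constant, and $\int\psi\,d\mu_k^t\to\psi(\infty)m$ locally uniformly in $t$ for all $\psi\in C_c(\mathcal X)$. Taking $0\le\psi\le1$ with $\psi=1$ on $\{|x|\ge1\}$ we have $\int\psi\,d\mu_k^{s_k}\ge1$ with $s_k\in[-1,0]$, so $m\ge1$. Bounding indicator functions above and below by such $\psi$ gives $\mu_k^t(|x|\ge2)\to m$ and $\mu_k^t(1\le|x|\le2)\to0$, locally uniformly in $t$.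

Let $q_k(t)=\int\psi\,d\mu_k^t$ with $\psi=|x|^2\varphi$, so that $q_k'=\frac1{16\pi N_k}\iint\Gamma_\psi u_ku_k$ by \eqref{eq:virial}, and let $\sigma<\frac12$. The kernel $\Gamma_\psi$ is bounded and symmetric, and vanishes if $|x|,|y|<1$. In any other pair one point, say $x$, has $|x|\ge1$. Pairs with $|y|\ge\sigma$ contribute $O(n_k(\sigma,t)\mu_k^t(|x|\ge1))\to0$ to $q_k'$. Pairs with $|y|<\sigma$ and $1\le|x|<2$ contribute $O(\mu_k^t(1\le|x|\le2))\to0$. For $|y|<\sigma$ and $|x|\ge2$ we have $\nabla\psi(x)=0$, $\Delta\psi(x)=0$, $\Delta\psi(y)=4$, $\nabla\psi(y)=2y$, so $|B_\psi|\le2|y|/|x-y|\le2\sigma$ and $\Gamma_\psi\ge4-8\sigma$. Counting these pairs and their mirror images,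
\[
q_k'(t)\ge\frac2{16\pi}(4-8\sigma)\big(8\pi-n_k(\sigma,t)\big)\mu_k^t(|x|\ge2)-o(1)\to(4-8\sigma)m
\]
locally uniformly in $t$. Since $q_k\ge0$ and $\sigma$ is arbitrary, integration over $[-A^2,0]$ gives $\liminf_kq_k(0)\ge4mA^2\ge4A^2$ for every $A\ge1$. But $q_k(0)\le C_a$ by \eqref{eq:mubounds} with $A=1$, a contradiction.
\end{proof}

\begin{remark}
Step 4 breaks down at $a=2$, as it must: the density $|x|^{-4}$, the far field of a bubble, satisfies $\nabla|x|^{-4}+4|x|^{-2}x\,|x|^{-4}=0$, so $\int L\psi\,|x|^{-4}dx=0$ for all $\psi\in C_c^\infty(\mathbb R^2\setminus\{0\})$. It is excluded only because its second moment diverges at the origin.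
\end{remark}

From now on $\varepsilon=1/100$. Proposition~\ref{prop:tail} with $a=2-\varepsilon$ gives $N(R)\le CR^{-2+\varepsilon}$ for $R\ge1$. Then \eqref{eq:Mbound} gives $M_Q(t)\le CQ^\varepsilon$ for $-Q^2\le t\le0$, and with \eqref{eq:cheb} we obtain, for $Q\ge1$ and $-Q^2\le t\le0$,
\begin{equation}\label{eq:tail}
n(r,t)\le CQ^\varepsilon r^{-2}\quad(0<r\le Q),\qquad n(r,t)\le Cr^{-2+\varepsilon}\quad(r\ge Q).
\end{equation}

\section{Pointwise bounds and monotonicity of the free energy}\label{sec:reg}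

To bound the error $e_Q$ and to give a meaning to $F(u(t))$ we need pointwise bounds on $u$ far from the origin. They follow from smallness of the mass. We use the standard interior estimate \cite[Ch.~IV]{LSU} in the space $W^{2,1}_5$ of functions with $w,\nabla w,D^2w,w_s\in L^5$, together with the parabolic embedding of $W^{2,1}_5$ into $\{\nabla w\in L^\infty\}$, valid in two space dimensions because $5>2+2$. The consequence we need is the following. If $w$ is smooth, $w_s=\Delta w+\mathbf b\cdot\nabla w+f$ in $B_\rho\times[-\rho^2,0]$, and $|\mathbf b|,|f|,|w|\le K$ there, then for $0<\rho'<\rho$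
\begin{equation}\label{eq:interior}
|\nabla w|\le C(K,\rho,\rho')\qquad\text{on }B_{\rho'}\times[-\rho'^2,0].
\end{equation}

\begin{lemma}[$\varepsilon$-regularity]\label{lem:epsreg}
There are absolute constants $m_*\in(0,1)$ and $C_*>0$ such that, if $t_0\le0$ and $\int_{B_r(x_0)}u(x,t)\,dx\le m_*$ for $t\in[t_0-r^2,t_0]$, then $u\le C_*r^{-2}$ and $|\nabla u|\le C_*r^{-3}$ on $B_{r/2}(x_0)\times[t_0-r^2/4,t_0]$.
\end{lemma}

\begin{proof}
The proof uses only the equation and (H1), so by scaling and translation we may take $r=1$, $x_0=0$, $t_0=0$. The idea is to magnify $u$ at a point where it is largest relative to the distance from the parabolic boundary; the magnified function is bounded and Lipschitz, so it carries a definite mass.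

Let $d=\min\{1-|x|,\sqrt{1+t}\}$ and $\Lambda=\max d^2u$ over $\bar B_1\times[-1,0]$, attained at $(\bar x,\bar t)$. Put $\bar d=d(\bar x,\bar t)>0$, $h=u(\bar x,\bar t)$, and suppose $\Lambda\ge16$. On $B_{\bar d/2}(\bar x)\times[\bar t-\bar d^2/4,\bar t]$ we have $1-|x|\ge\bar d/2$ and $1+t\ge\frac34\bar d^2$, so $d\ge\bar d/2$ and $u\le4\Lambda/\bar d^2=4h$. Let $\sigma=h^{-1/2}=\bar d/\sqrt\Lambda\le\bar d/4$ and $\bar u(y,s)=\sigma^2u(\bar x+\sigma y,\bar t+\sigma^2s)$. Then $\bar u(0,0)=1$ and $\bar u\le4$ on $B_2\times[-4,0]$. The rescaled drift satisfies $|\nabla\bar v(y,s)|\le\frac1{2\pi}\int|y-y'|^{-1}\bar u(y',s)\,dy'$, and for $(y,s)\in B_1\times[-1,0]$ we split the integral in three. The part $|y-y'|<1$ is at most $4$. The part $|y-y'|\ge1$, $\bar x+\sigma y'\in B_1$ is at most $m_*<1$. In the rest, the points $\bar x+\sigma y'\notin B_1$ and $\bar x+\sigma y$ are at distance at least $\bar d-\sigma\ge\bar d/2$, so this part is at most $\sigma\cdot\frac{8\pi}{2\pi(\bar d/2)}=8\sigma/\bar d\le2$.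 Since $\bar u$ solves \eqref{eq:nondiv} with $\bar u^2\le16$, \eqref{eq:interior} gives $|\nabla\bar u|\le C_1$ on $B_{1/2}\times[-\frac14,0]$ with $C_1\ge1$ absolute. So $\bar u(\cdot,0)\ge\frac12$ on $B_{c_1}$, $c_1=1/(2C_1)$, and $m_*\ge\int_{B_{c_1}}\bar u(\cdot,0)\ge\frac\pi2c_1^2$. Choosing $m_*<\frac\pi2c_1^2$ excludes this.

Hence $\Lambda<16$. On $B_{3/4}\times[-\frac7{16},0]$ we have $d\ge\frac14$, so $u\le256$. By \eqref{eq:drift} with $\rho=\frac18$, $|\nabla v|\le64$ on $B_{5/8}\times[-\frac{25}{64},0]$, and \eqref{eq:interior} bounds $\nabla u$ on $B_{1/2}\times[-\frac14,0]$.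
\end{proof}

By Lemma~\ref{lem:conc} there is $r_*\ge1$ with $\sup_{-5r^2\le t\le0}n(r,t)\le m_*$ for $r\ge r_*$. If $|x|=2r\ge2r_*$ and $-|x|^2\le t\le0$, then $B_r(x)\subset\{|y|\ge r\}$ and $[t-r^2,t]\subset[-5r^2,0]$, so Lemma~\ref{lem:epsreg} gives
\begin{equation}\label{eq:pointwise}
u(x,t)\le C|x|^{-2},\qquad|\nabla u(x,t)|\le C|x|^{-3}\qquad(|x|\ge2r_*,\ -|x|^2\le t\le0).
\end{equation}
The decay $|x|^{-2}$ does not suffice for the integrability of $u\log u$. Interpolating between the gradient bound and the decay of the mass improves it.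

\begin{lemma}\label{lem:decay}
For every $T>0$ there is $C_T$ such that $u(x,t)\le C_T(1+|x|)^{-5/2}$ and $|\nabla v(x,t)|\le C_T(1+|x|)^{-1}$ for $t\in[-T,0]$.
\end{lemma}

\begin{proof}
Let $|x|=2r$ with $r\ge2r_*$, $r^2\ge T$, and $h=u(x,t)$. By \eqref{eq:pointwise}, $h\le C'r^{-2}$ and $|\nabla u(\cdot,t)|\le C'r^{-3}$ on $B_{r/2}(x)$. The radius $\sigma=hr^3/(2C')$ is at most $r/2$, and $u(\cdot,t)\ge h/2$ on $B_\sigma(x)\subset\{|y|\ge r\}$. Hence $ch^3r^6\le n(r,t)\le N(r)\le Cr^{-2+\varepsilon}$, that is, $h\le Cr^{-(8-\varepsilon)/3}\le Cr^{-5/2}$. For bounded $x$, $u$ is bounded by continuity. The bound on $\nabla v$ is \eqref{eq:drift} with $\rho=|x|/2$ for $|x|\ge2$ and $\rho=1$ otherwise.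
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:F}]
Fix $T>0$; constants may depend on $T$, and $t\in[-T,0]$. By Lemma~\ref{lem:decay}, $|u\log u|\le Cu^{9/10}\le C(1+|x|)^{-9/4}$, and $u\log(1+|x|^2)$ is integrable as well, uniformly in $t$. Formally, $\frac d{dt}F=\int u_t(\log u-v)=-\int u|\nabla\log u-\nabla v|^2$. We have no a priori control of $|\nabla u|^2/u$ at infinity, so we truncate entropy and interaction separately with $\varphi_R=\varphi(\cdot/R)$ and obtain this control from the sign of the term.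

\emph{Entropy.} We have $(1+\log u)\Delta u=\Delta(u\log u)-|\nabla u|^2/u$ and, using $\Delta v=-u$, $(1+\log u)\operatorname{div}(u\nabla v)=\operatorname{div}(u\log u\,\nabla v)-u^2$. Therefore
\[
\frac d{dt}\int\varphi_Ru\log u=-\int\varphi_R\frac{|\nabla u|^2}u+\int\varphi_Ru^2+\int u\log u\,\Delta\varphi_R+\int u\log u\,\nabla\varphi_R\cdot\nabla v .
\]
The last two terms are at most $CR^{-2}\int_{R\le|x|\le2R}|u\log u|\le CR^{-9/4}$.

\emph{Interaction.} Let $\tilde v=-\frac1{2\pi}\log|\cdot|*(\varphi_Ru)$, a smooth function with $-\Delta\tilde v=\varphi_Ru$, and let $I_R=\frac1{4\pi}\iint\log|x-y|\,(\varphi_Ru)(x)(\varphi_Ru)(y)=-\frac12\int\varphi_Ru\,\tilde v$. From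
\begin{equation}\label{eq:logplus}
\log^+|x-y|\le\log(1+|x|)+\log(1+|y|),
\end{equation}
the integrability of $\log^-|x|$ and Lemma~\ref{lem:decay} we get $|\tilde v|\le C(1+\log(1+|x|))$, and $|\nabla\tilde v|\le C$ by the second inequality in \eqref{eq:drift}, both uniformly in $R$ and $t$. By the symmetry of the kernel, $I_R'=-\int\varphi_R\tilde v\,u_t=-\int u\Delta(\varphi_R\tilde v)-\int u\nabla(\varphi_R\tilde v)\cdot\nabla v$, that is,
\[
I_R'=\int\varphi_R^2u^2-\int\varphi_Ru\nabla\tilde v\cdot\nabla v-2\int u\nabla\varphi_R\cdot\nabla\tilde v-\int u\tilde v\Delta\varphi_R-\int u\tilde v\nabla\varphi_R\cdot\nabla v .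
\]
The last three terms are $O(R^{-1})$, $O(R^{-2}\log R)$ and $O(R^{-2}\log R)$. Moreover $\nabla\tilde v\to\nabla v$ pointwise and boundedly, because $|x-y|^{-1}u(y)$ is integrable in $y$.

\emph{The limit.} Add the two identities, integrate over $[t_1,t_2]\subset[-T,0]$ and let $R\to\infty$. Every term other than $\int_{t_1}^{t_2}\!\int\varphi_R|\nabla u|^2/u$ converges to a finite limit by dominated convergence. That term is nondecreasing in $R$, since $\varphi$ is radially nonincreasing, so it converges by monotone convergence, and its limit is finite because the others are. Thus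
\[
F(u(t_2))-F(u(t_1))=\int_{t_1}^{t_2}\Big[-\int\frac{|\nabla u|^2}u+2\int u^2-\int u|\nabla v|^2\Big]dt,
\]
and $\int|\nabla u|^2/u<\infty$ for a.e.\ $t$. For such $t$, $|\nabla u\cdot\nabla v|\le\frac12|\nabla u|^2/u+\frac12u|\nabla v|^2$ is integrable, and letting $R\to\infty$ in $\int\varphi_R\nabla u\cdot\nabla v=\int\varphi_Ru^2-\int u\nabla\varphi_R\cdot\nabla v$ gives $\int\nabla u\cdot\nabla v=\int u^2$. The bracket therefore equals $-\int u|\nabla\log u-\nabla v|^2\le0$.
\end{proof}

\section{Good times, the width of the core, and the logarithmic tail}\label{sec:good}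

By \eqref{eq:tail}, $\int|x|u(x,0)\,dx=\int_0^\infty n(r,0)\,dr<\infty$. A translate $u(\cdot+x_1,\cdot)$ solves \eqref{KS} and satisfies (H1) and (H2), the latter because $\delta\sqrt{|t|}-|x_1|\ge\frac\delta2\sqrt{|t|}$ for large $|t|$. The conclusion of Theorem~\ref{thm:B} is invariant under translations, so we may and do assume
\begin{equation}\label{eq:center}
\int x\,u(x,0)\,dx=0 .
\end{equation}

\subsection{Good times}
Let $Q\ge2r_*$. For $t\in[-Q^2,0]$, \eqref{eq:pointwise} gives $u\le CQ^{-2}$ on $\{|x|\ge Q\}$. By Lemma~\ref{lem:sqrt}, the Cauchy--Schwarz inequality and \eqref{eq:tail},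
\[
|e_Q(t)|\le CQ^{-2}|\mathcal A_Q|^{1/2}n(2Q,t)^{1/2}\le CQ^{-2+\varepsilon/2}.
\]
At $t=0$, the Cauchy--Schwarz inequality on $B_1$ and on the annuli $2^j\le|x|<2^{j+1}$, $j\ge0$, $2^j\le4Q$, gives $\int\sqrt{u(x,0)}\,\eta_Q^2\le C+C\sum_j2^jN(2^j)^{1/2}\le C+C\sum_j2^{j\varepsilon/2}\le CQ^{\varepsilon/2}$. So \eqref{eq:budget0} yields
\begin{equation}\label{eq:budget}
\int_{-Q^2}^0\mathcal D_Q\,dt\le CQ^{\varepsilon/2}.
\end{equation}
In the model case we chose $t_Q$ comparable to $-Q^2$. Over such a time, \eqref{eq:moments} allows $M_Q$ to change by $Q^2N(Q)$, for which we have only the bound $CQ^\varepsilon$. We therefore go back slightly less far. Let $Q\to\infty$ along the integers and $P=Q^{1-\varepsilon}$. By \eqref{eq:budget} and $\mathcal D_Q>0$, for large $Q$ there is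
\begin{equation}\label{eq:tQ}
t_Q\in[-P^2,-\tfrac12P^2]\qquad\text{with}\qquad\mathcal D_Q(t_Q)\le CQ^{\varepsilon/2}P^{-2}\le Q^{-2+3\varepsilon}.
\end{equation}
Then $t_Q\to-\infty$. In the rest of the paper $Q$ is large, $z=z_Q(\cdot,t_Q)$, the symbols $E,\mathcal D,\ell,\xi$ refer to this $z$, and $u$ is taken at time $t_Q$ unless another time is indicated.

\subsection{Width and center}

\begin{lemma}\label{lem:scale}
For large $Q$,
\[
Q^{-7\varepsilon}\le\ell\le CQ^\varepsilon,\qquad|\xi|\le CQ^\varepsilon,\qquad\ell\mathcal D\le CQ^{-2+4\varepsilon}.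
\]
\end{lemma}

\begin{proof}
\emph{Upper bounds.} By \eqref{eq:tail}, $n(Q^\varepsilon,t_Q)\le CQ^{-\varepsilon}\to0$. H\"older's inequality gives
\[
4\pi\le\int_{B_{Q^\varepsilon}}u\le\Big(\int_{B_{Q^\varepsilon}}u^{3/2}\Big)^{2/3}(\pi Q^{2\varepsilon})^{1/3},
\]
and $u^{3/2}=z^6$ on $B_{2Q}$. Since $\mathcal D>0$, $8E\ge\int z^6\ge cQ^{-\varepsilon}$, that is, $\ell\le CQ^\varepsilon$. With \eqref{eq:tQ}, $\ell\mathcal D\le CQ^{-2+4\varepsilon}\to0$, so parts (b) and (c) of Proposition~\ref{prop:stab} apply. By (b), $\int_{B_\ell(\xi)}u\ge\int_{B_\ell(\xi)}z^4\ge2\pi>n(Q^\varepsilon,t_Q)$ for large $Q$. Hence $B_\ell(\xi)$ meets $B_{Q^\varepsilon}$, and $|\xi|\le Q^\varepsilon+\ell\le CQ^\varepsilon$.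

\emph{Lower bound.} By \eqref{eq:bubblevalues}, the second moment of a bubble of width $\ell$ about its center, truncated at radius $Q$, is of order $\ell^2\log(Q/\ell)$. So a positive lower bound for the second moment of $u$ about $\xi$ keeps $\ell$ from being very small. Such a bound can be transported from time $0$. For $t\in[-P^2,0]$ we have $n(Q,t)\le N(Q)\le CQ^{-2+\varepsilon}$, so \eqref{eq:moments} gives
\[
|M_Q(t_Q)-M_Q(0)|\le CP^2N(Q)\le CQ^{-\varepsilon},\qquad|p_Q(t_Q)-p_Q(0)|\le CQ^{-1-\varepsilon}.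
\]
Let $3c_0=\int_{B_1}|x|^2u(x,0)\,dx>0$. Then $M_Q(0)\ge3c_0$, and $p_Q(0)\to0$ by \eqref{eq:center} and dominated convergence. So $M_Q(t_Q)\ge2c_0$ and $p_Q(t_Q)\to0$. With $a_Q=\int\varphi(x/Q)u\ge8\pi-n(Q,t_Q)\ge4\pi$, minimizing the quadratic function of $\xi$ gives
\[
\int|x-\xi|^2\varphi(x/Q)u\,dx=M_Q-2\xi\cdot p_Q+a_Q|\xi|^2\ge M_Q-\frac{|p_Q|^2}{a_Q}\ge c_0 .
\]
This is where \eqref{eq:center} is used: without it, a narrow core away from the origin would account for $M_Q\ge2c_0$.

On $B_{2Q}$, which contains the support of $\varphi(\cdot/Q)$, we have $u=z^4$ and $|x-\xi|\le3Q$. The part $|x-\xi|<2\ell$ of the integral is at most $4\ell^2\cdot8\pi$. The rest is covered by the annuli $2^j\ell\le|x-\xi|<2^{j+1}\ell$ with $j\ge1$, $2^j\ell\le3Q$, of which there are at most $C(1+\log(Q/\ell))$. Proposition~\ref{prop:stab}(c) bounds the $j$-th contribution by $C4^j\ell^2[4^{-j}+(\ell\mathcal D)^{4/3}2^{2j/3}]$. Summing, and using $\mathcal D^{4/3}Q^{8/3}\le Q^{4\varepsilon}$ from \eqref{eq:tQ},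
\[
c_0\le C\ell^2\big(1+\log(Q/\ell)\big)+C\ell^2(\ell\mathcal D)^{4/3}(Q/\ell)^{8/3}\le C\ell^2\big(1+\log(Q/\ell)\big)+C\ell^{2/3}Q^{4\varepsilon}.
\]
If $\ell\ge1$ there is nothing to prove. If $\ell<1$, then $\ell^{4/3}\log(1/\ell)\le C$ and $\log Q\le CQ^{4\varepsilon}$, so the first term is also at most $C\ell^{2/3}Q^{4\varepsilon}$. Hence $\ell\ge cQ^{-6\varepsilon}\ge Q^{-7\varepsilon}$ for large $Q$.
\end{proof}

\subsection{The logarithmic tail}
We now exclude the phenomenon of Example~\ref{ex:disc}. The decay \eqref{eq:tail} is useful only for $r\gg Q^{\varepsilon/2}$, while the core may be as narrow as $Q^{-7\varepsilon}$. Between these scales we use Proposition~\ref{prop:stab}(c), whose error term grows with the radius but carries the very small factor $(\ell\mathcal D)^{4/3}$. We switch from one estimate to the other at the radius $Q^{2\varepsilon}$.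

\begin{lemma}\label{lem:logtail}
For every $K\ge2$, with $C$ independent of $K$,
\[
\limsup_{Q\to\infty}\int_{|x-\xi|\ge K\ell}u\,\log\frac{|x-\xi|}\ell\,dx\le CK^{-2}(1+\log K).
\]
\end{lemma}

\begin{proof}
\emph{The part $K\ell\le|x-\xi|\le Q^{2\varepsilon}$.} Here $|x|\le2Q$, so $u=z^4$. Cover it by the annuli $\rho_j\le|x-\xi|<2\rho_j$, $\rho_j=2^jK\ell\le Q^{2\varepsilon}$, $j\ge0$, on which the logarithm is at most $\log(2^{j+1}K)$. By Lemma~\ref{lem:scale}, $2^{j+1}K\le2Q^{9\varepsilon}$, so the logarithm is also at most $C\log Q$. Proposition~\ref{prop:stab}(c) bounds this part by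
\[
C\sum_{j\ge0}4^{-j}K^{-2}\log(2^{j+1}K)+C(\ell\mathcal D)^{4/3}\log Q\sum_{\rho_j\le Q^{2\varepsilon}}(\rho_j/\ell)^{2/3}.
\]
The first sum is at most $CK^{-2}(1+\log K)$. The second sum is geometric and at most $CQ^{6\varepsilon}$, so the second term is at most $CQ^{-8/3+16\varepsilon/3+6\varepsilon}\log Q\to0$.

\emph{The part $|x-\xi|\ge Q^{2\varepsilon}$.} Since $|\xi|\le CQ^\varepsilon$, we have $|x|\ge\frac12Q^{2\varepsilon}\ge|\xi|$ and $|x-\xi|\le2|x|$. By Lemma~\ref{lem:scale} the logarithm is at most $\log(2|x|)+7\varepsilon\log Q\le\frac92\log(2|x|)$, because $Q^{2\varepsilon}\le2|x|$. With $r_j=2^{j-1}Q^{2\varepsilon}$, $j\ge0$, this part is at most $C\sum_jn(r_j,t_Q)\log(4r_j)$, and by \eqref{eq:tail}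
\[
\sum_{r_j\le Q}Q^\varepsilon r_j^{-2}\log(4r_j)+\sum_{r_j>Q}r_j^{-2+\varepsilon}\log(4r_j)\le CQ^{-3\varepsilon}\log Q+CQ^{-2+\varepsilon}\log Q\to0 .\qedhere
\]
\end{proof}

\section{The free energy at the good times}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:closing} it suffices to show that $\limsup F(u(t_Q))\le F_{\min}$ along a subsequence. Let
\[
\hat u(y)=\ell^2u(\xi+\ell y,t_Q),\qquad\Omega_Q=\{y:|\xi+\ell y|\le2Q\}.
\]
Then $\int\hat u=8\pi$ and $F(\hat u)=F(u(t_Q))$. On $\Omega_Q$ we have $\hat u^{3/2}(y)=\ell^3z^6(\xi+\ell y)$, and $\Omega_Q$ eventually contains every fixed ball because $|\xi|,\ell\le CQ^\varepsilon$. By Proposition~\ref{prop:stab}(b),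
\begin{equation}\label{eq:L32}
\big\|\hat u^{3/2}\mathbf 1_{\Omega_Q}-U^{3/2}\big\|_1\le\big\|\ell^3z^6(\xi+\ell\,\cdot)-U^{3/2}\big\|_1+\int_{\mathbb R^2\setminus\Omega_Q}U^{3/2}\to0,
\end{equation}
and along a subsequence, fixed from now on, $\hat u\to U$ a.e. Scheff\'e's lemma (nonnegative functions that converge a.e.\ and whose integrals converge to the finite integral of the limit converge in $L^1$) gives $\hat u\to U$ in $L^1$, since $\int\hat u=8\pi=\int U$. Let $K\ge2$.

\emph{Entropy.} For $s\ge1$, $\log s\le2\sqrt s$, so $s\log^+s\le2s^{3/2}$ and $|s\log s|\le1+2s^{3/2}$ for all $s\ge0$. On $B_K$ the functions $\hat u\log\hat u$ converge a.e.\ and are dominated by $1+2\hat u^{3/2}$, which converge in $L^1(B_K)$ by \eqref{eq:L32}. The generalized dominated convergence theorem, in which the dominating functions vary but converge in $L^1$, gives $\int_{B_K}\hat u\log\hat u\to\int_{B_K}U\log U$. Outside $B_K$ only an upper bound is needed. For $y\notin\Omega_Q$, \eqref{eq:pointwise} applies because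 $t_Q\ge-Q^2$, and gives $\hat u\le C\ell^2Q^{-2}\le CQ^{-2+2\varepsilon}<1$, so $\hat u\log\hat u\le0$. For $y\in\Omega_Q$, $\hat u\log\hat u\le2\hat u^{3/2}$. By \eqref{eq:L32}, $\limsup\int_{|y|\ge K}\hat u\log\hat u\le2\int_{|y|\ge K}U^{3/2}$. Letting $K\to\infty$,
\[
\limsup\int\hat u\log\hat u\le\int U\log U .
\]

\emph{Interaction.} Write $\log=\log^+-\log^-$. By Fatou's lemma,
\[
\liminf\iint\log^-|y-y'|\,\hat u(y)\hat u(y')\ge\iint\log^-|y-y'|\,U(y)U(y').
\]
On $\{|y|,|y'|\le K\}$ the function $\log^+|y-y'|$ is bounded and $\hat u(y)\hat u(y')\to U(y)U(y')$ in $L^1$, so this part of $\iint\log^+|y-y'|\,\hat u\hat u$ converges to the corresponding integral for $U$. By \eqref{eq:logplus} and symmetry the remaining part is at most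
\[
2\Big[8\pi\int_{|y|>K}\hat u\log(1+|y|)\,dy+\int_{|y|>K}\hat u\,dy\int\hat u\log(1+|y'|)\,dy'\Big].
\]
In the variable $y$, Lemma~\ref{lem:logtail} reads $\limsup\int_{|y|\ge K}\hat u\log|y|\,dy\le CK^{-2}(1+\log K)$, and $\log(1+|y|)\le2\log|y|$ for $|y|\ge2$. This bounds the first term. With $K=2$ it shows that $\int\hat u\log(1+|y'|)\,dy'\le8\pi\log3+2\int_{|y'|\ge2}\hat u\log|y'|\,dy'$ stays bounded, while $\int_{|y|>K}\hat u\to\int_{|y|>K}U$. So the upper limit of the remaining part tends to $0$ as $K\to\infty$, and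
\[
\limsup\iint\log|y-y'|\,\hat u(y)\hat u(y')\le\iint\log|y-y'|\,U(y)U(y').
\]
Adding the two bounds gives $\limsup F(u(t_Q))\le F(U)=F_{\min}$ along the subsequence, with $t_Q\to-\infty$. By Lemma~\ref{lem:closing}, $u$ is a stationary bubble. Undoing the translation that achieved \eqref{eq:center} changes only its center.
\end{proof}

By Section~\ref{sec:reduction}, Theorem~\ref{thm:A} follows.

\begin{thebibliography}{9}

\bibitem{Beckner} Beckner, Ann. of Math. 138 (1993).

\bibitem{BE} Bianchi and Egnell, J. Funct. Anal. 100 (1991).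

\bibitem{CL} Carlen and Loss, GAFA 2 (1992).

\bibitem{CLW} Hua Chen, Jian-Meng Li and Kelei Wang, \emph{Blow up analysis for Keller-Segel system}, arXiv:2210.12299 (2022).

\bibitem{LSU} Ladyzhenskaya, Solonnikov and Ural'ceva, Ch.~IV.

\end{thebibliography}
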